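\title{Lower-semisolvable semisimple Hopf algebras without Hopf orders}

\begin{abstract}
Group algebras of finite groups and their duals have Hopf orders over $\mathbb{Z}$. We show that a semisimple complex Hopf algebra built from them along a lower normal series need not have a Hopf order over any number ring. Our example has dimension $512$; it is a Drinfeld twist of $\mathbb{C}[D_{16}\times D_{32}]$, and all factors of its series are $\mathbb{C}[C_2]$. It belongs to a family of twists of products of two dihedral $2$-groups, and we decide which members of the family have a Hopf order over a number ring. We also give, for every prime $p$, examples with all factors $\mathbb{C}[C_p]$ that have Hopf orders only over rings containing $1/p$. The obstruction is one explicit eigenvalue, which a Hopf order would force to be integral.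
\end{abstract}

\section{Introduction}\label{sec:intro}

Hopf algebras in this paper are finite-dimensional over $\mathbb{C}$, with comultiplication $\Delta(h)=\sum h_{(1)}\otimes h_{(2)}$, counit $\varepsilon$ and antipode $S$. Unadorned tensor products are over $\mathbb{C}$, and subrings contain the identity. The group algebra $\mathbb{C}G$ of a finite group has $\Delta(g)=g\otimes g$, $\varepsilon(g)=1$ and $S(g)=g^{-1}$ for $g\in G$. We write $C_n$ and $D_n$ for the cyclic and the dihedral group of order $n$. A \emph{number ring} is the ring of integers of a number field $K\subset\mathbb{C}$.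

\subsection*{Hopf orders}

\begin{definition}\label{def:order}
Let $R\subseteq\mathbb{C}$ be a subring. A \emph{Hopf order} of a Hopf algebra $H$ over $R$ is a subring $X\subseteq H$ that is a finitely generated projective $R$-module, such that the natural map $X\otimes_R\mathbb{C}\to H$ is an isomorphism, and such that $\Delta(X)\subseteq X\otimes_R X$, $\varepsilon(X)\subseteq R$ and $S(X)\subseteq X$.
\end{definition}

Since $X$ is projective, $X\otimes_RX$ embeds in $H\otimes H$, with image the $R$-span of the elements $x\otimes y$ for $x,y\in X$. A Hopf order is a Hopf algebra over $R$ that gives back $H$ over $\mathbb{C}$. When it is free, it amounts to a basis of $H$ in which all structure constants lie in $R$. Over a number ring, $X/\mathfrak{p}X$ is a Hopf algebra of dimension $\dim H$ over the finite field $R/\mathfrak{p}$ for every maximal ideal $\mathfrak{p}$, so $H$ can be reduced modulo every prime. The group ring $\mathbb{Z}G$ and its dual are Hopf orders of $\mathbb{C}G$ and $(\mathbb{C}G)^*$. Orders are not unique, and enlarging the ring produces more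 of them.

\begin{example}\label{ex:C2}
Let $C_2=\langle m\rangle$, let $\lambda$ and $2/\lambda$ lie in $R$, and put $x=(1-m)/\lambda$. Then
\[
x^2=\tfrac{2}{\lambda}\,x,\qquad m=1-\lambda x,\qquad \Delta(x)=x\otimes1+m\otimes x,\qquad \varepsilon(x)=0,\qquad S(x)=x,
\]
so $R\oplus Rx$ is a Hopf order of $\mathbb{C}[C_2]$. For $\lambda=1$ it is the group ring, and for $\lambda=2$ it is the span of the idempotents $\frac12(1\pm m)$. Over $\mathbb{Z}[\sqrt2]$ the value $\lambda=\sqrt2$ gives a third order, strictly between these two.
\end{example}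

\subsection*{The question}

A Hopf subalgebra $A\subseteq H$ is \emph{normal} if it is stable under the left and right adjoint actions of $H$, that is, if $\sum h_{(1)}aS(h_{(2)})$ and $\sum S(h_{(1)})ah_{(2)}$ lie in $A$ for all $h\in H$ and $a\in A$. Then, with $A^+=A\cap\ker\varepsilon$, the space $HA^+$ is a Hopf ideal and $H/HA^+$ is a Hopf algebra. The model is a normal subgroup $N$ of $G$: then $\mathbb{C}N$ is normal in $\mathbb{C}G$ and the quotient is $\mathbb{C}[G/N]$. A \emph{lower normal series} of $H$, in the sense of Montgomery and Witherspoon, is a chain of Hopf subalgebras with proper inclusions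
\[
\mathbb{C}=H_{r+1}\subset H_r\subset\dots\subset H_2\subset H_1=H
\]
in which $H_{i+1}$ is normal in $H_i$ for each $i$; its \emph{factors} are the Hopf algebras $H_i/H_iH_{i+1}^+$. The Hopf algebra $H$ is \emph{lower-semisolvable} if it has a lower normal series each of whose factors is a group algebra or the dual of a group algebra. The following question comes from the paper of Cuadra and Meir \cite{CM}.

\begin{quote}
\textbf{Question.} Let $H$ be a semisimple lower-semisolvable Hopf algebra over $\mathbb{C}$. Does $H$ have a Hopf order over some number ring?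
\end{quote}

One would guess that it does. Every factor has an order over $\mathbb{Z}$. In the model case the orders $\mathbb{Z}N$ and $\mathbb{Z}[G/N]$ fit together into $\mathbb{Z}G$. In climbing the series one may also enlarge the number field and the lattice at every step, as in Example~\ref{ex:C2}, to absorb the denominators that appear. We show that the answer is no.

\subsection*{Results}

For $k,k'\ge1$ let $P=\langle\rho,m\rangle$ and $P'=\langle\rho',m'\rangle$ be dihedral groups of orders $2^{k+1}$ and $2^{k'+1}$, where $\rho,\rho'$ have orders $2^k,2^{k'}$ and $m,m'$ are reflections: $m^2=1$, $m\rho m=\rho^{-1}$, and likewise in $P'$. Let $H_{k,k'}$ be the algebra $\mathbb{C}[P\times P']$ with its usual counit and with the comultiplication $\Delta_J(x)=J\Delta(x)J^{-1}$, where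
\begin{equation}\label{eq:J2}
J=\tfrac12\,(1\otimes1+m\otimes1+1\otimes m'-m\otimes m')=1\otimes1-\tfrac12(1-m)\otimes(1-m').
\end{equation}
Proposition~\ref{prop:twist} shows that $H_{k,k'}$ is a Hopf algebra.

\begin{theorem}\label{thm:main}
The Hopf algebra $H_{3,4}$, a twist of $\mathbb{C}[D_{16}\times D_{32}]$ of dimension $512$, is semisimple and lower-semisolvable, with all factors $\mathbb{C}[C_2]$, and it has no Hopf order over any number ring.
\end{theorem}

\begin{theorem}\label{thm:dihedral}
Every $H_{k,k'}$ is semisimple and lower-semisolvable. Moreover: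
\begin{enumerate}
\item[(a)] if $\min(k,k')\le2$, then $H_{k,k'}$ has a Hopf order over $\mathbb{Z}$;
\item[(b)] $H_{3,3}$ has a Hopf order over $\mathbb{Z}[\sqrt2]$;
\item[(c)] in all other cases, for any subring $R\subseteq\mathbb{C}$, the Hopf algebra $H_{k,k'}$ has a Hopf order over $R$ if and only if $\frac12\in R$.
\end{enumerate}
Thus $H_{k,k'}$ has a Hopf order over a number ring if and only if $\min(k,k')\le2$ or $k=k'=3$.
\end{theorem}

\begin{theorem}\label{thm:primes}
For every prime $p$ and every power $q$ of $p$ with $\varphi(q)\ge3$, where $\varphi$ is Euler's function, there is a semisimple lower-semisolvable Hopf algebra of dimension $p^2q^{2p}$, with all factors $\mathbb{C}[C_p]$, such that every subring $R\subseteq\mathbb{C}$ over which it has a Hopf order contains $1/p$. In particular it has no Hopf order over a number ring.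
\end{theorem}

Theorem~\ref{thm:dihedral} shows where the inductive guess breaks. The subgroup $P\times\langle\rho'^2,m'\rangle$ of index $2$ in $D_{16}\times D_{32}$ gives, by Lemma~\ref{lem:normal}, a copy of $H_{3,3}$ that is normal in $H_{3,4}$ with factor $\mathbb{C}[C_2]$. Both $H_{3,3}$ and $\mathbb{C}[C_2]$ have Hopf orders over $\mathbb{Z}[\sqrt2]$, and $H_{3,4}$ has none over any number ring.

All our examples come from one construction, given in Section~\ref{sec:twist}. Section~\ref{sec:hand} finds by hand the number that decides the dihedral case, Section~\ref{sec:obstruction} proves that an arbitrary Hopf order forces such numbers to be integral, and Section~\ref{sec:non} evaluates them. Section~\ref{sec:exist} builds the orders of Theorem~\ref{thm:dihedral}(a) and (b).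

\section{Twisting along two elements of order $p$}\label{sec:twist}

We first recall the idempotents of an abelian group algebra. For a finite abelian group $N$ and a character $\chi\colon N\to\mathbb{C}^\times$ put $e_\chi=|N|^{-1}\sum_{a\in N}\chi(a)^{-1}a$. The $e_\chi$ are orthogonal idempotents with sum $1$, they form a basis of $\mathbb{C}N$, and $ae_\chi=\chi(a)e_\chi$ for $a\in N$. Moreover
\begin{equation}\label{eq:idem}
\Delta(e_\chi)=\sum_{\psi\psi'=\chi}e_\psi\otimes e_{\psi'},\qquad \varepsilon(e_\chi)=\delta_{\chi,1},\qquad S(e_\chi)=e_{\chi^{-1}};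
\end{equation}
the first formula holds because $a\otimes a$ acts on $e_\psi\otimes e_{\psi'}$ by $\psi\psi'(a)$, so that $\Delta(e_\chi)$ acts on it by $\delta_{\chi,\psi\psi'}$.

Let $p$ be a prime, let $P,P'$ be finite groups, and let $m\in P$, $m'\in P'$ have order $p$. Put $M=\langle m\rangle$, $M'=\langle m'\rangle$, $G=P\times P'$ and $A=M\times M'$, and regard $P,P'$ as commuting subgroups of $G$. With $\xi=e^{2\pi i/p}$ we index the characters of $M'$ by the elements of $M$: for $s=m^i$ let
\[
f_s=\frac1p\sum_{j=0}^{p-1}\xi^{-ij}m'^{\,j}\in\mathbb{C}M'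
\]
be the idempotent of the character $m'\mapsto\xi^i$. By \eqref{eq:idem}, $\Delta(f_s)=\sum_{tu=s}f_t\otimes f_u$, $\varepsilon(f_s)=\delta_{s,1}$ and $S(f_s)=f_{s^{-1}}$. Define
\[
J=\sum_{s\in M}s\otimes f_s,\qquad U=\sum_{s\in M}s^{-1}f_s .
\]
These elements of the commutative algebras $\mathbb{C}A\otimes\mathbb{C}A$ and $\mathbb{C}A$ are invertible, with $J^{-1}=\sum_ss^{-1}\otimes f_s$ and $U^{-1}=\sum_ssf_s$. For $p=2$ we have $f_1=\frac12(1+m')$ and $f_m=\frac12(1-m')$, and $J=1\otimes f_1+m\otimes f_m$ is the element \eqref{eq:J2}; in this case $J^{-1}=J$.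

\begin{proposition}\label{prop:twist}
The algebra $\mathbb{C}G$ with comultiplication $\Delta_J(x)=J\Delta(x)J^{-1}$, counit $\varepsilon$ and antipode $S_J(x)=US(x)U^{-1}$ is a semisimple Hopf algebra.
\end{proposition}

\begin{proof}
The map $\Delta_J$ is an algebra homomorphism. Its two iterates $(\Delta_J\otimes\mathrm{id})\Delta_J(x)$ and $(\mathrm{id}\otimes\Delta_J)\Delta_J(x)$ are the conjugates of $(\Delta\otimes\mathrm{id})\Delta(x)=(\mathrm{id}\otimes\Delta)\Delta(x)$ by $(J\otimes1)\cdot(\Delta\otimes\mathrm{id})(J)$ and by $(1\otimes J)\cdot(\mathrm{id}\otimes\Delta)(J)$. These two elements agree: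
\begin{align*}
\Big(\sum_t t\otimes f_t\otimes1\Big)\Big(\sum_u u\otimes u\otimes f_u\Big)&=\sum_{t,u}tu\otimes uf_t\otimes f_u\\
&=\Big(\sum_s1\otimes s\otimes f_s\Big)\Big(\sum_{t,u}tu\otimes f_t\otimes f_u\Big).
\end{align*}
So $\Delta_J$ is coassociative. The algebra maps $\varepsilon\otimes\mathrm{id}$ and $\mathrm{id}\otimes\varepsilon$ send $J$ to $\sum_sf_s=1$ and to $\sum_s\delta_{s,1}s=1$, so $\varepsilon$ is a counit.

It is enough to check the antipode identities on $x\in G$, where $\Delta_J(x)=\sum_{s,t}sxt^{-1}\otimes f_sxf_t$. From $Uf_{t^{-1}}=tf_{t^{-1}}$ and $U^{-1}f_s=sf_s$ we get $\sum_tt^{-1}Uf_{t^{-1}}=1$ and $\sum_ss^{-1}U^{-1}f_s=1$. Hence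
\begin{align*}
\sum_{s,t}sxt^{-1}\,S_J(f_sxf_t)&=\sum_{s}sx\Big(\sum_tt^{-1}Uf_{t^{-1}}\Big)x^{-1}f_{s^{-1}}U^{-1}=\Big(\sum_ssf_{s^{-1}}\Big)U^{-1}=1,\\
\sum_{s,t}S_J(sxt^{-1})\,f_sxf_t&=\sum_tUtx^{-1}\Big(\sum_ss^{-1}U^{-1}f_s\Big)xf_t=U\sum_ttf_t=1.
\end{align*}
The algebra $\mathbb{C}G$ is semisimple by Maschke's theorem.
\end{proof}

We denote this Hopf algebra by $H=H(P,m;P',m')$; it is the \emph{Drinfeld twist} of $\mathbb{C}G$ by $J$. An element $g\in P$ commutes with the $f_s$, so $f_sgf_t=\delta_{s,t}gf_s$, and $\mathbb{C}A$ is commutative. Therefore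
\begin{equation}\label{eq:coprod}
\Delta_J(g)=\sum_{s\in M}sgs^{-1}\otimes gf_s\quad(g\in P),\qquad \Delta_J(a)=\Delta(a)\quad(a\in\mathbb{C}A).
\end{equation}

Because $J$ lives on the small subgroup $A$, every subgroup between $A$ and $G$ spans a Hopf subalgebra, and $J$ disappears in every quotient that kills $A$.

\begin{lemma}\label{lem:normal}
Let $A\subseteq N\subseteq K\subseteq G$ be subgroups with $N$ normal in $K$. Then $\mathbb{C}N\subseteq\mathbb{C}K$ are Hopf subalgebras of $H$, the first is normal in the second, and the factor is the group algebra $\mathbb{C}[K/N]$ with its usual structure.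
\end{lemma}

\begin{proof}
As $J^{\pm1}\in\mathbb{C}A\otimes\mathbb{C}A$ and $U^{\pm1}\in\mathbb{C}A$, both subalgebras are stable under $\Delta_J$ and $S_J$. Let $g\in K$ and $a\in\mathbb{C}N$. The conjugate $J^g=(g\otimes g)^{-1}J(g\otimes g)$ lies in $\mathbb{C}N\otimes\mathbb{C}N$ since $A\subseteq N$ and $N$ is normal in $K$. So $\Delta_J(g)=(g\otimes g)J^gJ^{-1}=\sum_jgn_j\otimes gn'_j$ with $n_j,n'_j\in\mathbb{C}N$, and
\begin{align*}
\sum_jgn_j\,a\,S_J(gn'_j)&=\sum_jg\big(n_jaUS(n'_j)\big)g^{-1}\,U^{-1}\in\mathbb{C}N,\\
\sum_jS_J(gn_j)\,a\,gn'_j&=\sum_jUS(n_j)\,\big(g^{-1}U^{-1}ag\big)\,n'_j\in\mathbb{C}N .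
\end{align*}
This is normality. The counit is unchanged by the twist, so $\mathbb{C}K(\mathbb{C}N)^+$ is the kernel of the algebra map $\mathbb{C}K\to\mathbb{C}[K/N]$. This map agrees with $\varepsilon$ on $\mathbb{C}A$, so it sends $J$ to $(\varepsilon\otimes\varepsilon)(J)=1$, and the induced comultiplication is the usual one.
\end{proof}

\begin{corollary}\label{cor:semisolv}
If $P$ and $P'$ are $p$-groups, then $H(P,m;P',m')$ is lower-semisolvable, with all factors $\mathbb{C}[C_p]$.
\end{corollary}

\begin{proof}
A proper subgroup $L$ of a finite $p$-group is properly contained in its normalizer $N_G(L)$, and the preimage of a subgroup of order $p$ of $N_G(L)/L$ contains $L$ as a normal subgroup of index $p$. Starting from $L=A$ we obtain a chain $A=G_r\lhd G_{r-1}\lhd\dots\lhd G_1=G$ with all indices $p$. By Lemma~\ref{lem:normal} the subalgebras $\mathbb{C}G_i$ form a lower normal series from $H$ down to $\mathbb{C}A$ with factors $\mathbb{C}[C_p]$. By \eqref{eq:coprod}, $\mathbb{C}A$ is the untwisted group algebra of $C_p\times C_p$, and the series ends with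 $\mathbb{C}A\supset\mathbb{C}M\supset\mathbb{C}$.
\end{proof}

This is the only place where $P$ and $P'$ need to be $p$-groups. With Proposition~\ref{prop:twist} it proves the first sentence of Theorem~\ref{thm:dihedral}.

\section{The dihedral case by hand}\label{sec:hand}

The group ring $RG$ is closed under the multiplication of $H$, but the twisted comultiplication \eqref{eq:coprod} has the denominator $p$. The first thing to try is to enlarge the group rings of the two factors until $J$ becomes integral.

\begin{lemma}\label{lem:product}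
Let $R\subseteq\mathbb{C}$ be a subring, and let $Z\subseteq\mathbb{C}P$ and $Z'\subseteq\mathbb{C}P'$ be Hopf orders over $R$ of the untwisted group algebras, with $J^{\pm1}\in Z\otimes_RZ'$. Then $X=Z\otimes_RZ'\subseteq\mathbb{C}P\otimes\mathbb{C}P'=\mathbb{C}G$ is a Hopf order of $H(P,m;P',m')$ over $R$.
\end{lemma}

\begin{proof}
The module $X$ is a Hopf order of the untwisted $\mathbb{C}G$, and it contains $Z$ and $Z'$. Hence $J^{\pm1}\in X\otimes_RX$ and $\Delta_J(X)=J\Delta(X)J^{-1}\subseteq X\otimes_RX$. The element $U$ is the image of $J$ under $z\otimes z'\mapsto zS(z')$, and $U^{-1}$ is the image of $J^{-1}$ under $z\otimes z'\mapsto S(z)z'$. So $U^{\pm1}\in X$ and $S_J(X)\subseteq X$.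
\end{proof}

To see when the hypothesis can hold we use a standard constraint on lattices that are rings. A complex number is \emph{integral} over $R$ if it is a root of a monic polynomial with coefficients in $R$.

\begin{lemma}\label{lem:integral}
Let $R\subseteq\mathbb{C}$ be a subring, let $\Lambda$ be a subring of a $\mathbb{C}$-algebra $D$ that is a finitely generated $R$-module, and let $\theta\colon D\to M_n(\mathbb{C})$ be a unital algebra map. For every $a\in\Lambda$ the eigenvalues of $\theta(a)$ are integral over $R$.
\end{lemma}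

\begin{proof}
Let $l_1,\dots,l_d$ generate $\Lambda$, write $al_i=\sum_jr_{ij}l_j$ with $r_{ij}\in R$, and let $F$ be the characteristic polynomial of $(r_{ij})$. Multiplying by the adjugate of the matrix $(a\delta_{ij}-r_{ij})$ over the commutative ring $R[a]$ gives $F(a)l_j=0$ for all $j$, hence $F(a)=F(a)\cdot1=0$. So $F(\theta(a))=0$, and every eigenvalue of $\theta(a)$ is a root of $F$.
\end{proof}

Take now $H=H_{k,k'}$. Let $\zeta$ and $\eta$ be primitive roots of unity of orders $2^k$ and $2^{k'}$. Define a representation $\theta$ of $P$ by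
\[
\theta(\rho)=\begin{pmatrix}\zeta&0\\0&\zeta^{-1}\end{pmatrix},\qquad\theta(m)=\begin{pmatrix}0&1\\1&0\end{pmatrix},
\]
and a representation $\theta'$ of $P'$ by the same matrices with $\eta$ in place of $\zeta$. Then
\begin{equation}\label{eq:rankone}
\theta\big((1\pm m)\rho\big)=\begin{pmatrix}\zeta&\pm\zeta^{-1}\\ \pm\zeta&\zeta^{-1}\end{pmatrix}\quad\text{has determinant $0$ and eigenvalues $0$, $\zeta+\zeta^{-1}$,}
\end{equation}
and $\theta'((1\pm m')\rho')$ has eigenvalues $0$, $\eta+\eta^{-1}$.

Suppose that $R$ is a number ring and that $Z\supseteq P$ and $Z'\supseteq P'$ are as in Lemma~\ref{lem:product}. By \eqref{eq:J2} the ring $Z\otimes_RZ'$ contains $\frac12(1-m)\otimes(1-m')$, hence also $\frac12(1-m)\rho\otimes(1-m')\rho'$. Under $\theta\otimes\theta'$ this element has the eigenvalue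
\begin{equation}\label{eq:alpha}
\alpha=\tfrac12\,(\zeta+\zeta^{-1})(\eta+\eta^{-1}),
\end{equation}
which must be an algebraic integer by Lemma~\ref{lem:integral}. For $k=1$ and $k=2$ the number $\zeta+\zeta^{-1}$ is $-2$ and $0$. The identity $(\zeta+\zeta^{-1})^2=2+\zeta^2+\zeta^{-2}$ then gives $(\zeta+\zeta^{-1})^2=2$ for $k=3$ and $(\zeta+\zeta^{-1})^2=2\pm\sqrt2$ for $k=4$. Thus $\alpha$ is an algebraic integer when $\min(k,k')\le2$, and $\alpha=\pm1$ when $k=k'=3$. For $(k,k')=(3,4)$, however,
\begin{equation}\label{eq:34}
\alpha^2=\tfrac14\cdot2\cdot(2\pm\sqrt2)=1\pm\tfrac{\sqrt2}{2},\qquad(\alpha^2-1)^2=\tfrac12,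
\end{equation}
and $\alpha$ is not an algebraic integer. Each dihedral factor can absorb only as much of the denominator $2$ as divides $\zeta+\zeta^{-1}$, and for $(3,4)$ the two shares do not add up.

This excludes only orders of product form. An arbitrary Hopf order $X$ of $H$ has no reason to split, to contain $\rho$ or $\rho'$, or to have $J\in X\otimes_RX$. We need elements that lie in every order, and one of them must carry the denominator $2$.

Such elements come from the coalgebra. By \eqref{eq:coprod}, $\Delta_J(\rho)=\rho\otimes\rho f_1+\rho^{-1}\otimes\rho f_m$, and $\Delta_J(f_1)=f_1\otimes f_1+f_m\otimes f_m$. The product of the two is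
\[
\Delta_J(\rho f_1)=\rho f_1\otimes\rho f_1+\rho^{-1}f_m\otimes\rho f_m .
\]
This is the rule $\Delta_J(E_{ab})=\sum_cE_{ac}\otimes E_{cb}$ for the upper left entry of
\[
E=\begin{pmatrix}\rho f_1&\rho^{-1}f_m\\ \rho f_m&\rho^{-1}f_1\end{pmatrix},
\]
and Lemma~\ref{lem:comatrix} proves the rule for all entries. Such a matrix is a representation of the dual algebra $H^*$, and its trace
\[
c_\rho=(\rho+\rho^{-1})f_1=\tfrac12(\rho+\rho^{-1})(1+m')
\]
is the character. Characters take integral values on the dual order, and this places $c_\rho$ in $X$, after a suitable extension of scalars (Lemma~\ref{lem:trace}). So $X$ contains an element with denominator $2$. The eigenvalues of $c_\rho$ itself are integral, since $c_\rho$ is the product of $\rho+\rho^{-1}$ with a commuting idempotent. The product $c_\rho\rho'=(\rho+\rho^{-1})\cdot\frac12(1+m')\rho'$ does better: $\theta(\rho+\rho^{-1})$ is the scalar $\zeta+\zeta^{-1}$, so by \eqref{eq:rankone} this product has the eigenvalue $\alpha$ under $\theta\otimes\theta'$.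

One difficulty remains: we do not know that $\rho'\in X$. An element $h\in P'$ satisfies $\Delta_J(h)=h\otimes h$ only if $J$ commutes with $h\otimes h$, that is, only if $h$ commutes with $m'$; so $\rho'$ is not grouplike in $H$ for $k'\ge2$. But $\rho'$ is grouplike in the untwisted $\mathbb{C}P'$, which is a Hopf quotient of $H$, so it lies in the image $Y'$ of $X$ there. The comultiplication maps $X$ into the product lattice spanned by $Y'$ and the image $Y$ of $X$ in $\mathbb{C}P$, and in that larger ring the multiplication by $\rho'$ is allowed. The next section carries this out for every $p$.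

\section{The obstruction}\label{sec:obstruction}

Two technical points stand in the way over a general subring $R\subseteq\mathbb{C}$. The values of a character are integral over $R$ but need not lie in $R$, and the image of $X$ in a quotient need not be projective. Both disappear if we enlarge $R$ to a valuation ring of $\mathbb{C}$ in which $p$ is still not invertible.

\subsection*{Valuation rings}

A \emph{valuation ring of $\mathbb{C}$} is a subring $V\subseteq\mathbb{C}$ such that $x\in V$ or $x^{-1}\in V$ for every $x\in\mathbb{C}^\times$. We use the following facts.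
\begin{enumerate}
\item[(V1)] The nonunits of $V$ form its unique maximal ideal $\mathfrak{m}_V$. The group $\Gamma=\mathbb{C}^\times/V^\times$, written additively, is totally ordered so that the quotient map $v\colon\mathbb{C}^\times\to\Gamma$ has $v(x)\ge0$ exactly for $x\in V$ and $v(x)>0$ exactly for $x\in\mathfrak{m}_V$. We have $v(xy)=v(x)+v(y)$, and $v(x+y)=v(x)$ if $v(x)<v(y)$. The group $\Gamma$ is divisible because $\mathbb{C}^\times$ is, and torsion-free because it is ordered; so it is a $\mathbb{Q}$-vector space.
\item[(V2)] $V$ is integrally closed in $\mathbb{C}$. Indeed, if $x\notin V$ then $x^{-1}\in\mathfrak{m}_V$, and dividing a monic equation of degree $n$ by $x^n$ gives $1\in\mathfrak{m}_V$. In particular $V$ contains all algebraic integers.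
\item[(V3)] A finitely generated $V$-submodule $L$ that spans a complex vector space $W$ is free on a $\mathbb{C}$-basis of $W$. Indeed, take a generating set of $L$ of minimal size. Dividing a nontrivial $\mathbb{C}$-linear relation by a coefficient of least valuation would express one generator through the others with coefficients in $V$.
\item[(V4)] (Chevalley's extension theorem.) For a subring $R\subseteq\mathbb{C}$ and a prime ideal $\mathfrak{n}$ of $R$ there is a valuation ring $V$ of $\mathbb{C}$ with $R\subseteq V$ and $\mathfrak{m}_V\cap R=\mathfrak{n}$.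
\end{enumerate}

By (V3), a Hopf order of $H$ over $V$ is the same as a subring $X$ that is a finitely generated $V$-module spanning $H$, with $\Delta(X)$ in the $V$-span of the $x\otimes y$ ($x,y\in X$), $\varepsilon(X)\subseteq V$ and $S(X)\subseteq X$. These conditions involve only generators, so they give at once:
\begin{enumerate}
\item[(O1)] if $X_0$ is a Hopf order of $H$ over $R\subseteq V$, then its $V$-span is a Hopf order of $H$ over $V$;
\item[(O2)] if $\pi\colon H\to\bar H$ is a surjective map of Hopf algebras and $X$ is a Hopf order of $H$ over $V$, then $\pi(X)$ is a Hopf order of $\bar H$ over $V$.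
\end{enumerate}

\subsection*{Elements that lie in every order}

A \emph{comatrix} in a Hopf algebra $H$ is a family $(E_{ab})_{1\le a,b\le n}$ of elements of $H$ with $\Delta(E_{ab})=\sum_cE_{ac}\otimes E_{cb}$ and $\varepsilon(E_{ab})=\delta_{a,b}$. A comatrix of size $1$ is a \emph{grouplike} element.

\begin{lemma}\label{lem:trace}
Let $X$ be a Hopf order of $H$ over a valuation ring $V$ of $\mathbb{C}$, and let $(E_{ab})$ be a comatrix in $H$. Then its trace $t=\sum_aE_{aa}$ lies in $X$. In particular $X$ contains all grouplike elements.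
\end{lemma}

\begin{proof}
The dual space $H^*$ is an algebra under $(\phi\psi)(h)=\sum\phi(h_{(1)})\psi(h_{(2)})$, with identity $\varepsilon$. Let $(x_i)$ be a $V$-basis of $X$ and $(x_i^*)$ the dual basis of $H^*$. Then
\[
X^*=\{\phi\in H^*:\phi(X)\subseteq V\}=\bigoplus_iVx_i^*
\]
is a finitely generated $V$-module, and it is a subring because $\Delta(X)\subseteq X\otimes_VX$ and $\varepsilon(X)\subseteq V$. The comatrix identities say that $\phi\mapsto(\phi(E_{ab}))$ is a unital algebra map $H^*\to M_n(\mathbb{C})$. By Lemma~\ref{lem:integral} and (V2), the eigenvalues of the matrix $(x_i^*(E_{ab}))$ lie in $V$, and so does their sum $x_i^*(t)$. Hence $t=\sum_ix_i^*(t)\,x_i\in X$.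
\end{proof}

From now on $H=H(P,m;P',m')$ with $P,P'$ arbitrary finite groups. For $g\in P$ put
\[
w_g=\sum_{b\in M}bgb^{-1}\in\mathbb{Z}P .
\]

\begin{lemma}\label{lem:comatrix}
For $g\in P$ the elements $E_{ab}=bgb^{-1}f_{ab^{-1}}$, $a,b\in M$, form a comatrix in $H$ with trace $c_g=w_gf_1$.
\end{lemma}

\begin{proof}
We multiply the two formulas \eqref{eq:coprod} for $bgb^{-1}$ and for $f_{ab^{-1}}$, use $f_sf_u=\delta_{s,u}f_s$ in the second tensor factor, and substitute $c=sb$:
\begin{align*}
\Delta_J(E_{ab})&=\sum_{s}\ \sum_{tu=ab^{-1}}(sb)g(sb)^{-1}f_t\otimes bgb^{-1}f_sf_u\\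
&=\sum_{s}(sb)g(sb)^{-1}f_{a(sb)^{-1}}\otimes bgb^{-1}f_s=\sum_cE_{ac}\otimes E_{cb}.
\end{align*}
Also $\varepsilon(E_{ab})=\varepsilon(f_{ab^{-1}})=\delta_{a,b}$, and $\sum_aE_{aa}=\sum_aaga^{-1}f_1$.
\end{proof}

\subsection*{Passing to the two quotients}

Let $\pi\colon H\to\mathbb{C}P$ and $\pi'\colon H\to\mathbb{C}P'$ be the algebra maps induced by the projections of $G=P\times P'$.

\begin{lemma}\label{lem:quot}
The maps $\pi$ and $\pi'$ are surjective maps of Hopf algebras onto the untwisted group algebras. The algebra map $\Phi=(\pi'\otimes\pi)\circ\Delta_J\colon H\to\mathbb{C}P'\otimes\mathbb{C}P$ satisfies $\Phi(gh)=h\otimes g$ for $g\in P$, $h\in P'$.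
\end{lemma}

\begin{proof}
We have $\pi(f_s)=\varepsilon(f_s)=\delta_{s,1}$ and $\pi'(s)=1$ for $s\in M$. Hence $\pi\otimes\pi$, $\pi'\otimes\pi'$ and $\pi'\otimes\pi$ all send $J=\sum_ss\otimes f_s$ to $1\otimes1$, and $\pi(U)=1$, $\pi'(U)=1$. So under each of these maps $\Delta_J(gh)$ has the same image as $gh\otimes gh$, and $S_J(gh)$ has the same image as $(gh)^{-1}$.
\end{proof}

The order of the factors in $\Phi$ matters: the fourth combination $\pi\otimes\pi'$ sends $J$ to $J$.

\begin{proposition}\label{prop:obstruction}
Suppose that $H=H(P,m;P',m')$ has a Hopf order over a subring $R\subseteq\mathbb{C}$ in which $p$ is not invertible. Then there is a valuation ring $V\supseteq R$ of $\mathbb{C}$ with $p\in\mathfrak{m}_V$ such that, for all $g\in P$, $h\in P'$ and all finite-dimensional representations $\theta$ of $P$ and $\theta'$ of $P'$, every eigenvalue of $\theta'(f_1h)\otimes\theta(w_g)$ lies in $V$.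
\end{proposition}

\begin{proof}
Since $p$ is not invertible, it lies in a maximal ideal of $R$, and (V4) gives $V\supseteq R$ with $p\in\mathfrak{m}_V$. By (O1), $H$ has a Hopf order $X$ over $V$. By (O2) and Lemma~\ref{lem:quot}, $Y=\pi(X)$ and $Y'=\pi'(X)$ are Hopf orders of the untwisted $\mathbb{C}P$ and $\mathbb{C}P'$. Lemma~\ref{lem:trace}, applied in $\mathbb{C}P'$ to the grouplike element $h$ and in $H$ to the comatrix of Lemma~\ref{lem:comatrix}, gives $h\in Y'$ and $c_g\in X$.

Let $L$ be the $V$-span of the elements $y'\otimes y$ with $y'\in Y'$, $y\in Y$. It is a subring of $\mathbb{C}P'\otimes\mathbb{C}P$ and a finitely generated $V$-module. From $\Delta_J(X)\subseteq X\otimes_VX$ we get $\Phi(X)\subseteq L$, so $L$ contains $\Phi(c_g)=f_1\otimes w_g$. It also contains $h\otimes1$, and therefore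
\[
f_1h\otimes w_g=(f_1\otimes w_g)(h\otimes1)\in L .
\]
By Lemma~\ref{lem:integral} and (V2), the eigenvalues of its image under $\theta'\otimes\theta$ lie in $V$.
\end{proof}

\begin{remark}\label{rem:choice}
The condition holds automatically in two cases. If $g$ commutes with $m$, then $f_1h\otimes w_g=pf_1h\otimes g$ lies in $\mathbb{Z}P'\otimes_{\mathbb{Z}}\mathbb{Z}P$. If $h$ normalizes $M'$, then $h$ commutes with $f_1$, so $(f_1h)^n=f_1$ for $n$ the order of $h$, and the eigenvalues of $\theta'(f_1h)$ are $0$ or roots of unity. To reach a contradiction one wants $\theta'(f_1h)$ to have an eigenvalue with a large $p$-part in the denominator and $\theta(w_g)$ to have an eigenvalue that is only slightly divisible by $p$.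
\end{remark}

\section{Non-existence of orders}\label{sec:non}

\subsection*{Dihedral groups}

For $H_{k,k'}$ take $g=\rho$, $h=\rho'$ and the representations $\theta,\theta'$ of Section~\ref{sec:hand}. Then $w_\rho=\rho+\rho^{-1}$ and $f_1\rho'=\frac12(1+m')\rho'$, and we saw there that the resulting operator has the eigenvalue $\alpha$ of \eqref{eq:alpha}. Proposition~\ref{prop:obstruction} therefore gives the following, which extends the test of Section~\ref{sec:hand} from product orders to all orders.

\begin{corollary}\label{cor:alpha}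
If $H_{k,k'}$ has a Hopf order over a subring $R\subseteq\mathbb{C}$ with $\frac12\notin R$, then there is a valuation ring $V$ of $\mathbb{C}$ with $2\in\mathfrak{m}_V$ and $\alpha\in V$.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The dimension is $16\cdot32=512$, and the first assertions are Proposition~\ref{prop:twist} and Corollary~\ref{cor:semisolv}. Suppose $H_{3,4}$ has a Hopf order over a number ring $R$. Then $\frac12\notin R$, since $\frac12$ is not an algebraic integer. Take $V$ as in Corollary~\ref{cor:alpha}. By \eqref{eq:34}, $\frac12=(\alpha^2-1)^2\in V$, which contradicts $2\in\mathfrak{m}_V$.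
\end{proof}

For general $k,k'$, and for odd primes, we measure divisibility by $p$ with the valuation.

\begin{lemma}\label{lem:cyclo}
Let $V$ be a valuation ring of $\mathbb{C}$ with valuation $v$, let $q>1$ be a power of the prime $p$, and let $\omega$ be a primitive $q$-th root of unity. Then $v(1-\omega)=v(p)/\varphi(q)$.
\end{lemma}

\begin{proof}
Any two primitive $q$-th roots of unity are powers of one another, and $(1-\omega^j)/(1-\omega)=1+\omega+\dots+\omega^{j-1}$ lies in $V$ by (V2). So $v(1-\omega')$ is the same for all $\varphi(q)$ primitive roots $\omega'$. These are the roots of $(T^q-1)/(T^{q/p}-1)=\sum_{i=0}^{p-1}T^{iq/p}$, and setting $T=1$ gives $\prod_{\omega'}(1-\omega')=p$.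
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dihedral}(c)]
Here $k,k'\ge3$ and $(k,k')\ne(3,3)$. If $\frac12\in R$, then $J=J^{-1}\in RP\otimes_RRP'$, and $R[P\times P']$ is a Hopf order by Lemma~\ref{lem:product}.

Conversely, suppose there is a Hopf order over $R$ and $\frac12\notin R$, and take $V$ as in Corollary~\ref{cor:alpha}. Write $\zeta+\zeta^{-1}=\zeta^{-1}\big(1-(-\zeta^2)\big)$. The root of unity $\zeta^2$ has order $2^{k-1}\ge4$, so $-\zeta^2$ has the same order; this is where $k\ge3$ is used. Since $\zeta\in V^\times$, Lemma~\ref{lem:cyclo} gives $v(\zeta+\zeta^{-1})=v(2)/\varphi(2^{k-1})=2^{2-k}v(2)$, and in the same way $v(\eta+\eta^{-1})=2^{2-k'}v(2)$. Therefore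
\[
v(\alpha)=\big(2^{2-k}+2^{2-k'}-1\big)\,v(2).
\]
As $(k,k')\ne(3,3)$, the coefficient is at most $\frac12+\frac14-1<0$, and $v(2)>0$. So $v(\alpha)<0$, which contradicts $\alpha\in V$.
\end{proof}

\subsection*{Wreath products}

In the dihedral representation $m$ swaps the two eigenlines of $\rho$. For a prime $p$ we let $m$ permute cyclically $p$ common eigenlines of an abelian normal subgroup.

\begin{proof}[Proof of Theorem~\ref{thm:primes}]
Let $P=C_q\wr C_p=\langle t_0,\dots,t_{p-1}\rangle\rtimes\langle m\rangle$, where the $t_i$ generate $(C_q)^p$, $m$ has order $p$, and $mt_im^{-1}=t_{i+1}$ with indices modulo $p$. Let $P'$ be a second copy with generators $t'_i,m'$, and put $H=H(P,m;P',m')$. Since $|P|=pq^p$, it has dimension $p^2q^{2p}$. It is semisimple and lower-semisolvable with all factors $\mathbb{C}[C_p]$ by Proposition~\ref{prop:twist} and Corollary~\ref{cor:semisolv}.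

Let $\omega$ be a primitive $q$-th root of unity. On $\mathbb{C}^p$, with basis $u_0,\dots,u_{p-1}$, set $mu_j=u_{j+1}$ and $t_iu_j=\omega^{\delta_{i,j}}u_j$. This defines a representation $\theta$ of $P$, because $mt_im^{-1}u_j=\omega^{\delta_{i,j-1}}u_j=t_{i+1}u_j$. Let $\theta'$ be the same representation of $P'$. Take $g=t_0$ and $h=t'_0$. Then $w_g=\sum_it_i$ acts on each $u_j$ by the scalar $p-1+\omega$. The matrix $\theta'(f_1)=\frac1p\sum_j\theta'(m')^j$ has all entries $\frac1p$, and $\theta'(h)=\mathrm{diag}(\omega,1,\dots,1)$. So $\theta'(f_1h)$ has rank one, and its trace $\frac1p(p-1+\omega)$ is an eigenvalue. Hence $\theta'(f_1h)\otimes\theta(w_g)$ has the eigenvalue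
\[
\beta=\tfrac1p\,(p-1+\omega)^2 .
\]

Suppose $H$ has a Hopf order over $R$ and $\frac1p\notin R$. Proposition~\ref{prop:obstruction} gives $V$ with $v(p)>0$ and $\beta\in V$. By Lemma~\ref{lem:cyclo} and $\varphi(q)>1$ we have $v(1-\omega)=v(p)/\varphi(q)<v(p)$, so $v(p-1+\omega)=v\big(p-(1-\omega)\big)=v(p)/\varphi(q)$ by (V1). Thus
\[
v(\beta)=\Big(\frac{2}{\varphi(q)}-1\Big)v(p)<0
\]
because $\varphi(q)\ge3$, a contradiction. The last claim follows since $\frac1p$ is not an algebraic integer.
\end{proof}

\begin{remark}
The hypothesis $\varphi(q)\ge3$ excludes, among prime powers $q>1$, exactly $q=2,3,4$. For these, $\beta$ is an algebraic integer: it is $0$ for $q=2$, it is $(2+\omega)^2/3=1+\omega$ for $q=3$, and it is $(1+\omega)^2/2=\omega$ for $q=4$. For $q=2$ the conclusion fails: $\rho=t_0m$ has order $4$ and is inverted by $m$, so $H=H_{2,2}$, which has a Hopf order over $\mathbb{Z}$ by Theorem~\ref{thm:dihedral}(a).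
\end{remark}

\begin{remark}
If $X$ is a Hopf order of $H^*$ over a number ring $R$, then $X^\vee=\{h\in H:\phi(h)\in R\text{ for all }\phi\in X\}\cong\mathrm{Hom}_R(X,R)$ is a Hopf order of $H$. Indeed, $X^\vee$ is finitely generated projective with $X^\vee\otimes_R\mathbb{C}=H$, the dual of $X\otimes_RX$ is $X^\vee\otimes_RX^\vee$, and each structure map of $H$ is the transpose of a structure map of $H^*$ that preserves $X$. Hence the duals of the Hopf algebras above that have no Hopf order over a number ring have none either.
\end{remark}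

\section{Construction of orders}\label{sec:exist}

It remains to prove parts (a) and (b) of Theorem~\ref{thm:dihedral}. By Lemma~\ref{lem:product} and \eqref{eq:J2}, it suffices to find Hopf orders $Z\subseteq\mathbb{C}P$ and $Z'\subseteq\mathbb{C}P'$ over $R$ with
\begin{equation}\label{eq:suff}
\tfrac12(1-m)\otimes(1-m')\in Z\otimes_RZ'.
\end{equation}
We obtain orders of $\mathbb{C}P$ larger than $RP$ from orders of the group algebra of a normal subgroup.

\begin{lemma}\label{lem:induce}
Let $N$ be a normal subgroup of a finite group $P$, and let $B$ be a Hopf order of $\mathbb{C}N$ over $R$ with $N\subseteq B$ and $gBg^{-1}=B$ for all $g\in P$. Let $T$ be a set of coset representatives of $N$ in $P$. Then $Z=\bigoplus_{g\in T}Bg$ is a Hopf order of $\mathbb{C}P$ over $R$ that contains $B$.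
\end{lemma}

\begin{proof}
Since $N\subseteq B$, the module $Bg$ depends only on the coset $Ng$, so $Bg\subseteq Z$ for every $g\in P$. From $\mathbb{C}P=\bigoplus_{g\in T}\mathbb{C}Ng$ we see that $Z$ is finitely generated projective and $Z\otimes_R\mathbb{C}=\mathbb{C}P$. For $g,g'\in P$ we have $Bg\cdot Bg'=B(gBg^{-1})gg'\subseteq Bgg'$, $\Delta(Bg)\subseteq(B\otimes_RB)(g\otimes g)$, $\varepsilon(Bg)\subseteq R$ and $S(Bg)\subseteq g^{-1}B=Bg^{-1}$.
\end{proof}

\subsection*{One small factor}

When $k\le2$, the factor $P$ absorbs the whole denominator.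

\begin{proof}[Proof of Theorem~\ref{thm:dihedral}(a)]
Let $k\le2$. Then $N=\langle m,\rho^{2^{k-1}}\rangle\cong C_2\times C_2$ has index $1$ or $2$ in $P$, so it is normal. Let $B=\bigoplus_\chi\mathbb{Z}e_\chi$ be the span of the four idempotents of $\mathbb{C}N$. It is a Hopf order over $\mathbb{Z}$ by \eqref{eq:idem}. It contains each $a=\sum_\chi\chi(a)e_\chi\in N$ because $\chi(a)=\pm1$, and conjugation by $P$ permutes the $e_\chi$. Lemma~\ref{lem:induce} gives a Hopf order $Z$ of $\mathbb{C}P$ over $\mathbb{Z}$ that contains $\frac12(1-m)=\sum_{\chi(m)=-1}e_\chi$, and \eqref{eq:suff} holds with $Z'=\mathbb{Z}P'$. If $k'\le2$, exchange the roles: take $Z=\mathbb{Z}P$ and $Z'\ni\frac12(1-m')$.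
\end{proof}

\subsection*{The case $k=k'=3$}

For $k\ge3$ the reflection $m$ lies in no abelian normal subgroup: its conjugate $n=\rho m\rho^{-1}=\rho^2m$ satisfies $mn=\rho^{-2}\ne\rho^2=nm$. The denominator now has to be shared. If an order $Z\supseteq P$ contains $(1-m)/\lambda$, then $(\zeta+\zeta^{-1})/\lambda$ is integral over $R$ by \eqref{eq:rankone} and Lemma~\ref{lem:integral}. For $k=k'=3$ this allows $\lambda=\sqrt2$ on each side, which is exactly enough. So let $R=\mathbb{Z}[\sqrt2]$, the ring of integers of $\mathbb{Q}(\sqrt2)$, let $z=\rho^4$ be the central involution of $P=D_{16}$, and put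
\[
x=\frac{1-m}{\sqrt2},\qquad y=\rho x\rho^{-1}=\frac{1-n}{\sqrt2},\qquad e_\pm=\frac{1\pm z}{2}.
\]
A ring that contains $P$ and $x$ contains $y$, and it contains the idempotents $e_\pm$ because $xy-yx=\frac12(mn-nm)=\rho^{-2}e_-$. All these elements lie in $\mathbb{C}Q$, where $Q=\langle m,n\rangle=\langle m,\rho^2\rangle$ has order $8$ and index $2$ in $P$. The point is that nothing further is forced.

\begin{lemma}\label{lem:B}
The $R$-module $B=\sum_\pm e_\pm(R+Rx+Ry+Rxy)$ is a Hopf order of $\mathbb{C}Q$ over $R$, it contains $Q$, and $gBg^{-1}=B$ for all $g\in P$.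
\end{lemma}

\begin{proof}
\emph{Multiplication.} The $e_\pm$ are central orthogonal idempotents with sum $1$, and $x^2=\sqrt2\,x$, $y^2=\sqrt2\,y$ by Example~\ref{ex:C2}. We express $yx$. The formula for $xy-yx$ gives $e_+yx=e_+xy$. Next, $mn+nm=\rho^{-2}(1+z)$ is killed by $e_-$, so
\[
e_-(xy+yx)=\tfrac12e_-(2-2m-2n+mn+nm)=e_-(1-m-n)=e_-\big(\sqrt2\,x+\sqrt2\,y-1\big).
\]
Hence $e_\pm yx=e_\pm(r_0+r_1x+r_2y+r_3xy)$ with $r_i\in R$ depending on the sign. Left multiplication by $x$ sends $1,x,y,xy$ to $x,\sqrt2x,xy,\sqrt2xy$. Left multiplication by $y$ sends them to $y,yx,\sqrt2y,yxy$, and $e_\pm yxy=e_\pm(r_0y+r_1xy+\sqrt2r_2y+\sqrt2r_3xy)$. So $B$ is stable under left multiplication by $x,y,e_\pm$. Since $B$ contains $1$ and is spanned by products of these elements, it is the $R$-algebra generated by $x,y,e_-$.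

\emph{Freeness.} The ring $B$ contains $m=1-\sqrt2x$ and $n=1-\sqrt2y$, hence $Q$. So the eight generators of $B$ span the $8$-dimensional space $\mathbb{C}Q$, and they form a $\mathbb{C}$-basis.

\emph{Hopf structure.} Example~\ref{ex:C2}, applied to the involutions $m,n,z$ with $\lambda=\sqrt2,\sqrt2,2$, gives
\[
\Delta(x)=x\otimes1+m\otimes x,\qquad\Delta(y)=y\otimes1+n\otimes y,\qquad\Delta(e_-)=e_-\otimes1+z\otimes e_-,
\]
and shows that $\varepsilon$ vanishes on $x,y,e_-$ and $S$ fixes them. As $\Delta$ and $\varepsilon$ are algebra maps and $S$ is an algebra antihomomorphism, $\Delta(B)\subseteq B\otimes_RB$, $\varepsilon(B)\subseteq R$ and $S(B)\subseteq B$.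

\emph{Conjugation.} Elements of $Q$ are units of $B$, and $P=\langle Q,\rho\rangle$, so only $\rho$ needs to be checked. It sends $x$ to $y$ and fixes $e_-$. From $\rho n\rho^{-1}=\rho^3m\rho^{-1}=zm$ and $ze_\pm=\pm e_\pm$ we get
\[
\rho y\rho^{-1}=\frac{1-zm}{\sqrt2}=e_+\frac{1-m}{\sqrt2}+e_-\frac{1+m}{\sqrt2}=e_+x+e_-(\sqrt2-x)\in B.
\]
So $\rho B\rho^{-1}\subseteq B$, and equality holds because $\rho$ has finite order.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dihedral}(b) and end of the proof of Theorem~\ref{thm:dihedral}]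
By Lemmas~\ref{lem:B} and~\ref{lem:induce}, $Z=B\oplus B\rho$ is a Hopf order of $\mathbb{C}P$ over $\mathbb{Z}[\sqrt2]$ that contains $x$. Its copy $Z'\subseteq\mathbb{C}P'$ contains $x'=(1-m')/\sqrt2$, and $\frac12(1-m)\otimes(1-m')=x\otimes x'$, so \eqref{eq:suff} holds. This proves (b). The cases (a), (b), (c) cover all pairs $(k,k')$, the rings $\mathbb{Z}$ and $\mathbb{Z}[\sqrt2]$ are number rings, and no number ring contains $\frac12$. The last assertion of the theorem follows.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM}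
Juan Cuadra and Ehud Meir, \emph{Non-existence of Hopf orders for a twist of the alternating and symmetric groups}, arXiv:1804.01121 (2018).

\end{thebibliography}
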